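# Two dependent $dfs$ measures whose Morley product is not dependent

## 1. Matchings in the square

Let $S=\bigcup_{n\ge 1}\{0,1\}^n$ be the set of nonempty finite binary strings and $|s|$ the length of $s$. We write $s\sqsubseteq u$ if $s$ is an initial segment of $u$, we write $s\prec t$ if $t\in 2^\omega$ extends $s$, and $[s]=\{t\in2^\omega: s\prec t\}$ is the cylinder of $s$. For $t\in2^\omega$ let $t|n$ be its initial segment of length $n$. $\mathrm{Leb}$ is the coin-tossing measure on $2^\omega$, so $\mathrm{Leb}[s]=2^{-|s|}$, and $\mathrm{Leb}^I$ is its power on $(2^\omega)^I$.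

Take three points of the square $2^\omega\times 2^\omega$:
$$p_1=(0000\ldots,\;0111\ldots),\qquad p_2=(0100\ldots,\;1000\ldots),\qquad p_3=(1111\ldots,\;0000\ldots).$$
Cut every coordinate at length $3$. We get the set of pairs $D=\{(000,011),\,(010,100),\,(111,000)\}$. Any two of these pairs differ in both coordinates, so $D$ is a partial matching between strings of length $3$. Consider
$$Q_D=\bigcup_{(s_1,s_2)\in D}[s_1]\times[s_2].$$
It is a disjoint union of three boxes, so $\mathrm{Leb}^2(Q_D)=3\cdot 2^{-6}=\tfrac3{64}$. But all three points lie in $Q_D$. An observer who estimates the measure of $Q_D$ by the frequency of hits among $p_1,p_2,p_3$ says $1$; the error is $\tfrac{61}{64}$. Cutting at length $n\ge3$ instead gives error $1-3\cdot4^{-n}$.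

There is nothing special about three points. Almost surely, $m$ independent random points of the square have pairwise distinct first coordinates and pairwise distinct second coordinates. For large $n$ the cut at length $n$ is then a matching with $m$ pairs, and its set $Q_D$ swallows the whole sample and has measure $m4^{-n}$. So no random sample, however large, estimates the measures of all the sets $Q_D$ at once.

Now look at slices. Fix a first coordinate $t_1$. The slice $\{t_2:(t_1,t_2)\in Q_D\}$ is empty or a single cylinder, because $D$ contains at most one pair whose first string is $t_1|n$. In the example, $t_1=0101\ldots$ gives the slice $[100]$ and $t_1=1000\ldots$ gives $\emptyset$. Cylinders behave very well under sampling.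

**Lemma 1.1.** For a sample of $n$ independent points with law $\mathrm{Leb}$, let $\mathrm{emp}(A)$ be the fraction of sample points in $A$. For every $\epsilon>0$, the probability that $\sup_{s\in S}|\mathrm{Leb}[s]-\mathrm{emp}[s]|\le\epsilon$ tends to $1$ as $n\to\infty$.

*Proof.* Choose $N$ with $2^{-N}\le\epsilon/2$ and put $m_N=\max_{|s|\le N}|\mathrm{Leb}[s]-\mathrm{emp}[s]|$. If $|s|>N$ then $[s]\subseteq[u]$ with $u=s|N$, so
$$|\mathrm{Leb}[s]-\mathrm{emp}[s]|\le\max(\mathrm{Leb}[u],\mathrm{emp}[u])\le 2^{-N}+m_N .$$
Hence the supremum over all $s$ is at most $m_N+2^{-N}$. By the weak law of large numbers for finitely many sets, $m_N\le\epsilon/2$ with probability tending to $1$. $\square$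

So we have a family of subsets of a square whose slices can be estimated uniformly by sampling, while the sets themselves cannot. In model theory the sets must come from one formula, and the measures must be tame in the sense of definability. Does the phenomenon survive?

## 2. Keisler measures, dependence, and what is asked

Fix a complete first-order theory $T$ with monster model $\mathcal U$; "small" refers to $\mathcal U$. A global Keisler measure $\mu_x$ is a finitely additive probability measure on the $L(\mathcal U)$-formulas in $x$. It is identified with the corresponding regular Borel probability measure on $S_x(\mathcal U)$, for which $\mu([\varphi])=\mu(\varphi)$ on the clopen sets $[\varphi]=\{p:\varphi\in p\}$. A global type is the same thing as a $\{0,1\}$-valued global measure. For a small model $N$, $\mu|_N$ is the restriction to $L(N)$-formulas, a measure on $S_x(N)$.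

**Definition (invariant, definable, finitely satisfiable, $dfs$).** The measure $\mu$ is $M$-invariant if $\mu(\phi(x,b))=\mu(\phi(x,b'))$ whenever $b\equiv_Mb'$. It is definable over $M$ if it is $M$-invariant and, for every $\phi(x,y)$ and every closed $C\subseteq[0,1]$, the set $\{b:\mu(\phi(x,b))\in C\}$ is type-definable over $M$. It is finitely satisfiable in $M$ if every formula of positive $\mu$-measure is realized in $M$. It is $dfs$ if for some small model $M$ it is both definable over $M$ and finitely satisfiable in $M$; then we say $dfs$ over $M$.

If $\mu$ is $dfs$ over $M$, it is $dfs$ over every larger small model.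

Examples. In an infinite set with equality only, let $p$ be the type of an element different from all elements of $\mathcal U$. A formula $\phi(x,b)$ defines a finite set or a cofinite set, and $p$ contains exactly the cofinite ones. By quantifier elimination, which case occurs is a definable condition on $b$ without parameters, and a cofinite set meets every small model, so $p$ is $dfs$. The two conditions are separate. In a dense linear order without endpoints, the type at $+\infty$ is definable over $\emptyset$. It is not finitely satisfiable in a small $M$: it contains $x>b$ for $b$ above $M$. The type $\{m<x<b: m\in M,\ b>M\}$ is finitely satisfiable in $M$. It is not definable over $M$: the set $\{b:(x<b)\notin p\}=\bigcup_{m\in M}\{b:b\le m\}$ is not type-definable over $M$, since otherwise compactness would cover it by finitely many of the sets $b\le m$, and $M$ has no largest element.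

**Definition (dependent, $ddfs$).** Let $\phi(x,y)$ be a formula and $\epsilon>0$. A sample $(p_1,\ldots,p_n)\in S_x(\mathcal U)^n$ is $\epsilon$-good for $(\mu,\phi)$ if
$$\sup_{b\in\mathcal U}\Big|\mu(\phi(x,b))-\frac1n\sum_{i=1}^n\mathbf 1[\phi(x,b)\in p_i]\Big|\le\epsilon. \tag{1}$$
The measure $\mu$ is dependent if for all $\phi$ and $\epsilon$ the outer measure $(\mu^n)^*$ of the set of $\epsilon$-good samples tends to $1$ as $n\to\infty$; here $\mu^n$ is the $n$-fold product measure. In other words, the family $\{p\mapsto\mathbf 1[\phi(x,b)\in p]:b\in\mathcal U\}$ is a Glivenko–Cantelli class for $\mu$. The measure is $ddfs$ if it is dependent and $dfs$.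

Product measures live on the product of the Borel $\sigma$-algebras. In the main theorem below this choice does not matter: our positive statements exhibit a measurable set of good samples with measure tending to $1$, and our negative statement encloses the good samples in a measurable null set.

**Definition (Morley product).** Let $\mu_x$ be $M$-invariant and $\lambda_y$ a global measure. For an $L(\mathcal U)$-formula $\phi(x,y)$ choose a small $N\supseteq M$ containing its parameters, and let the fiber function $f=f^\phi_{\mu,N}:S_y(N)\to[0,1]$ send $q$ to $\mu(\phi(x,b))$ for any $b\models q$. If all these functions are $\lambda|_N$-measurable, put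
$$\mu_x\otimes\lambda_y(\phi(x,y))=\int_{S_y(N)}f^\phi_{\mu,N}\,d(\lambda|_N).$$
The value does not depend on $N$. The measures commute if both $\mu_x\otimes\lambda_y$ and $\lambda_y\otimes\mu_x$ are defined and equal.

If $\mu$ is definable over $M$, the preimage under $f$ of a closed set is closed, so $f$ is continuous and the product is defined. Example: for the type $p$ above in an infinite set, $p_x\otimes p_y(x\ne y)=1$, because the fiber function of $x\neq y$ is constantly $p(x\ne b)=1$.

We quote two facts: every type is dependent, and the Morley product of two $dfs$ measures is $dfs$. Also, in $NIP$ theories every measure is dependent, so examples of failure must be sought elsewhere. The questions come from Karim Khanaki's "Dependent measures in independent theories", arXiv:2109.11973 (2021):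

(i) Is the product of two global $ddfs$ measures $ddfs$?

(ii) Is every $dfs$ measure dependent?

Since the product of $dfs$ measures is $dfs$, a "no" to (i) must come from dependence, and then it is also a "no" to (ii).

## 3. When one factor is a type

Start with the smallest measures. If $\mu$ is a type $p$, the closed set $\{(p,\ldots,p)\}$ has $\mu^n$-measure $1$, and on this sample the difference in (1) is $0$. So $p$ is dependent by inspection. If both factors are $dfs$ types, the product is a type, and (i) has a positive answer in this case. Next let only one factor be a type.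

**Proposition 3.1.** If $p$ is a $dfs$ type and $\lambda$ is a $ddfs$ measure, then $p\otimes\lambda=\lambda\otimes p$, and this measure is $ddfs$.

*Proof.* Choose a small $M$ over which both are $dfs$. For each $\varphi(x,y,z)$ the set $\{(b,c):\varphi(x,b,c)\in p\}$ and its complement are type-definable over $M$. By compactness there is an $L(M)$-formula $d_p\varphi(y,z)$ with $\varphi(x,b,c)\in p\iff\ \models d_p\varphi(b,c)$. The fiber function of $\varphi(x,y,c)$ is the indicator of $d_p\varphi(y,c)$, so
$$(p\otimes\lambda)(\varphi(x,y,c))=\lambda(d_p\varphi(y,c)).\tag{2}$$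

**Step 1: the factors commute.** Let $N\supseteq M$ be small and contain $c$, and let $a\models p|_N$. If $\lambda(\varphi(a,y,c)\triangle d_p\varphi(y,c))>0$, some $b\in M$ satisfies this formula. But $b,c\in N$ and $a\models p|_N$, so $\varphi(a,b,c)$ holds iff $\varphi(x,b,c)\in p$ iff $d_p\varphi(b,c)$ holds, a contradiction. So $(\lambda\otimes p)(\varphi(x,y,c))=\lambda(\varphi(a,y,c))=\lambda(d_p\varphi(y,c))$, which is (2). The product is $dfs$ by the quoted fact.

**Step 2: to see that $q=p\otimes\lambda$ lives on a copy of the $y$-types.** For $\chi=\varphi(x,y,z)\triangle d_p\varphi(y,z)$ the formula $d_p\chi$ is inconsistent, so $q([\varphi(x,y,c)\triangle d_p\varphi(y,c)])=0$ by (2). Let $Y$ be the complement of the union of all these clopen sets. A compact subset of the union is covered by finitely many of them, hence null; by inner regularity the union is null and $q(Y)=1$. Let $\pi:S_{xy}(\mathcal U)\to S_y(\mathcal U)$ be restriction. For $r\in Y$ we have $\varphi(x,y,c)\in r$ iff $d_p\varphi(y,c)\in\pi(r)$, so $\pi$ is injective on $Y$. Being continuous on a compact set, it is a homeomorphism of $Y$ onto a closed set $K$. By (2), $q$ and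 $\lambda$ agree on formulas in $y$ alone, so $\pi_*q=\lambda$ and $\lambda(K)=1$. Thus $\pi$ identifies $(Y^n,q^n)$ with $(K^n,\lambda^n)$, together with their measurable sets.

**Step 3: to transfer good samples.** Treat the parameters from $M$ in $d_p\varphi(y,z)$ as part of the parameter variables. If $(\pi(r_1),\ldots,\pi(r_n))\in K^n$ is $\epsilon$-good for $(\lambda,d_p\varphi)$, then $(r_1,\ldots,r_n)\in Y^n$ is $\epsilon$-good for $(q,\varphi(x,y;z))$, because for each $c$ both numbers compared in (1) are the same. If $H$ is measurable and contains all $\epsilon$-good samples for $(q,\varphi)$, then the image of $H\cap Y^n$ in $K^n$, together with the $\lambda^n$-null complement of $K^n$, is measurable and contains all $\epsilon$-good samples for $(\lambda,d_p\varphi)$. Hence $q^n(H)$ is at least the $\lambda^n$-outer measure of the latter, which tends to $1$. $\square$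

## 4. Grids against diagonals

A sensible person now tries to prove (i) in general by estimating one variable at a time. Suppose both measures have finite uniform approximations by points (the measures $\mu_i$ built below do). For $\varphi(x,y,z)$ and $\epsilon>0$ there are then $a_1,\ldots,a_n$ with $|\mu(\varphi(x,b,c))-\frac1n\sum_i\mathbf 1[\varphi(a_i,b,c)]|\le\epsilon$ for all $b,c$, and $b_1,\ldots,b_m$ with $|\lambda(\varphi(a,y,c))-\frac1m\sum_j\mathbf 1[\varphi(a,b_j,c)]|\le\epsilon$ for all $a,c$. Integrating the first estimate over $y$ and then using the second for each $a=a_i$,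
$$\Big|\mu\otimes\lambda(\varphi(x,y,c))-\frac1{nm}\sum_{i\le n}\sum_{j\le m}\mathbf 1[\varphi(a_i,b_j,c)]\Big|\le2\epsilon\qquad\text{for all }c.$$
So the product is approximated uniformly by the average over a grid $\{a_i\}\times\{b_j\}$. Dependence, however, speaks about independent samples from the product. If coordinates do not repeat, such a sample $(a_1,b_1),\ldots,(a_m,b_m)$ is only the diagonal of the grid of its coordinates, $m$ points out of $m^2$. The grid estimate says nothing about a set with so few points, and this is where the argument stops.

The square of Section 1 shows that the loss is real. Suppose $x_1,\ldots,x_m$ are distinct, $y_1,\ldots,y_m$ are distinct, and $n\ge m$ is so large that the strings $x_i|n$ are distinct and the strings $y_j|n$ are distinct. With $D=\{(x_l|n,y_l|n):l\le m\}$, the set $Q_D$ contains exactly $m$ of the $m^2$ grid points, a fraction $1/m$, but it contains the whole diagonal.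

So we try to build a theory in which a relation $E(x_1,x_2,b)$ codes the sets $Q_D$ and $\mu_1,\mu_2$ behave like $\mathrm{Leb}$.

## 5. Points that fine sets do not see, and the theorem

The obvious structure fails, and this is visible with one variable. Take $X=2^\omega$, let the parameters be the finite sets $D$ of at most $n$ strings of length $n$ $(n\ge 1)$, and let $E(t,D)$ mean $t\in\bigcup_{s\in D}[s]$. Given any points $a_1,\ldots,a_m\in X$, put $D=\{a_l|n:l\le m\}$ with $n\ge m$. Then all $a_l$ satisfy $E(x,D)$, while $\mathrm{Leb}(E(x,D))\le m2^{-n}$. The sets that ruin sampling ruin every finite approximation by points of $X$ in the same way.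

The way out is that the points that approximate the measure and the types that are sampled can be of different kinds. For each string $s$ we add a constant $c_s$ which belongs to $U_u$ (the predicate for the cylinder of $u$) exactly for $u\sqsubseteq s$. So $c_s$ stops at level $|s|$ and has no position at finer levels. Consider the $2^k$ constants with $|s|=k$ and a union $R$ of at most $n$ cylinders of level $n$. If $n\le k$, the fraction of these constants lying in $R$ is exactly $\mathrm{Leb}(R)$. If $n>k$, none of them lies in $R$, and $\mathrm{Leb}(R)\le n2^{-n}\le k2^{-k}$, since $n2^{-n}$ is nonincreasing for $n\ge1$. Either way the level-$k$ constants estimate $\mathrm{Leb}(R)$ with error at most $k2^{-k}$, for all $R$ at once. A randomly sampled type, on the other hand, has a full branch $t\in 2^\omega$, and fine sets do see it.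

Write $[d]=\{1,\ldots,d\}$.

**Theorem 5.1.** For every $d\ge1$ there are a countable complete theory $T_d$ with quantifier elimination, with sorts $X_1,\ldots,X_d,B$, and global measures $\mu_i$ on $X_i$ $(i\le d)$ such that:

1. each $\mu_i$ is $dfs$ over every small model $M$. Moreover, for each $\varphi(x,z)$ and $\epsilon>0$ there is a finite tuple $\bar a$ from $\mathrm{dcl}(\emptyset)$ with $|\mu_i(\varphi(x,c))-Av(\bar a;\varphi(x,c))|\le\epsilon$ for all $c\in\mathcal U$, where $Av(\bar a;\cdot)$ is the fraction of entries of $\bar a$ satisfying the formula;
2. for $\emptyset\ne I\subsetneq[d]$ the Morley product $\mu_I=\bigotimes_{i\in I}\mu_i$ is $dfs$ and dependent;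
3. $\mu_{[d]}=\mu_1\otimes\cdots\otimes\mu_d$ is $dfs$ but not dependent. For some formula, the set of $\epsilon$-good samples has $(\mu_{[d]}^m)^*$-measure $0$ for every $m\ge1$ and every $\epsilon<1$.

The products in 2 and 3 do not depend on the order of the factors.

**Corollary 5.2.** Both questions have negative answers: there is a countable complete theory with quantifier elimination and two global $ddfs$ measures $\mu_1,\mu_2$ such that $\mu_1\otimes\mu_2=\mu_2\otimes\mu_1$ is $dfs$ and not dependent.

*Proof from Theorem 5.1.* Take $d=2$. By items 1 and 2 (with $I=\{1\}$ and $I=\{2\}$) both factors are $ddfs$. By item 3 the product is $dfs$ and not dependent; hence it is not $ddfs$, and not every $dfs$ measure is dependent. The order does not matter by the last line of the theorem. For (ii) alone $d=1$ suffices: $\mu_1$ is $dfs$ by item 1 and not dependent by item 3. $\square$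

## 6. The theory $T_d$

Fix $d\ge1$. For $n\ge1$ let $\Delta_n$ be the finite set of nonempty $D\subseteq(\{0,1\}^n)^d$ with $|D|\le n$ such that any two distinct tuples of $D$ differ in every coordinate. For $d=2$, $\{(00,01),(11,10)\}\in\Delta_2$, but $\{(00,01),(00,10)\}\notin\Delta_2$. Put $\Delta=\bigcup_n\Delta_n$ and $\Delta_{\le K}=\bigcup_{n\le K}\Delta_n$.

**Language.** The sorts are $X_1,\ldots,X_d,B$. For $i\le d$ and $s\in S$ there are a constant $c^i_s\in X_i$ and a unary predicate $U^i_s\subseteq X_i$; for $D\in\Delta$ a unary predicate $V_D\subseteq B$; and one relation $E\subseteq X_1\times\cdots\times X_d\times B$. We often drop the superscript $i$. Put $\Omega^i_k=\{c^i_s:|s|=k\}$ and $\Omega^i_{\le K}=\bigcup_{k\le K}\Omega^i_k$.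

For $D\in\Delta$ let $\delta_D(x_1,\ldots,x_d)=\bigvee_{\bar s\in D}\bigwedge_iU^i_{s_i}(x_i)$, the formula that says "$\bar x\in Q_D$", and let $\delta_\emptyset=\bot$. For $b\in B$ let $D_b=D$ if $V_D(b)$, and $D_b=\emptyset$ if $b$ is in no $V_D$; axiom (A3) below makes this unambiguous. Write $\delta_b=\delta_{D_b}$, and $n_b=n$ if $D_b\in\Delta_n$. Whenever $c\in X_i$ and $\bar a\in\prod_{j\ne i}X_j$, the expressions $E(c,\bar a,b)$ and $\delta_b(c,\bar a)$ are read with $c$ in position $i$.

**Axioms $T_0$.**

- (A1) The constants are distinct, and $U_u(c_s)$ holds iff $u\sqsubseteq s$.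
- (A2) For each $n$, the $U_s$ with $|s|=n$ are disjoint; $U_{s^\frown e}\subseteq U_s$; and every $x\in X_i$ lies in some $U_s$ with $|s|=n$ or equals some $c_u$ with $|u|<n$.
- (A3) The $V_D$ are pairwise disjoint.
- (A4) For all $k\ge1$, $i\le d$, $b\in B$ and $\bar a\in\prod_{j\ne i}X_j$, at most $k$ elements $c\in\Omega^i_k$ are such that $E(c,\bar a,b)$ and $\delta_b(c,\bar a)$ have different truth values. Such $c$ are called deviations.

(A4) says that $E(\cdot,b)$ agrees with $Q_{D_b}$ on the constants of level $k$ up to a proportion $k2^{-k}$. It is first order although "$\delta_b$" hides infinitely many cases: $c\in\Omega^i_k$ lies in no $U_s$ with $|s|>k$, so for such $c$ the condition $\delta_b(c,\bar a)$ is equivalent to the finite disjunction $\bigvee_{D\in\Delta_{\le k}}(V_D(b)\wedge\delta_D(c,\bar a))$. All axioms of $T_0$ are universal.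

An element of $X_i$ that is not a constant is called nonstandard. By (A2) each nonstandard $x$ has a unique branch $t\in2^\omega$ with $U_{t|n}(x)$ for all $n$.

The remaining axioms say that everything which (A4) permits at levels up to $K$ occurs.

**Axioms (A5)$_{i,K}$** $(i\le d,\ K\ge1)$. Let there be given $s$ with $|s|=K$; distinct $b_1,\ldots,b_q\in B$ with $0\le q\le K$; sets $A_j\subseteq X_j\setminus\Omega^j_{\le K}$ with $|A_j|\le K$ for $j\ne i$; a set $F\subseteq X_i$ with $|F|\le K$; and a set $\Sigma\subseteq P\times\{b_1,\ldots,b_q\}$, where $P=\prod_{j\ne i}(\Omega^j_{\le K}\cup A_j)$. Assume that $\Sigma$ is admissible: for all $l\le q$, $j\ne i$, $k\le K$ and $\bar a\in\prod_{j'\ne i,j}(\Omega^{j'}_{\le K}\cup A_{j'})$, at most $k$ elements $c\in\Omega^j_k$ are such that "$(c,\bar a,b_l)\in\Sigma$" differs in truth value from $\delta_{b_l}(x,c,\bar a)$ evaluated for $x\in U_s$. Then there is $x\in U_s\setminus(F\cup\Omega^i_{\le K})$ with $E(x,\bar a,b)\Leftrightarrow(\bar a,b)\in\Sigma$ for all $(\bar a,b)\in P\times\{b_1,\ldots,b_q\}$.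

The phrase "evaluated for $x\in U_s$" makes sense: if $D_{b_l}=\emptyset$ or $n_{b_l}>k$, the value is false, because $c\in\Omega^j_k$ is in no cylinder predicate of level $n_{b_l}$. If $n_{b_l}\le k\le K=|s|$, membership of $x$ in the predicates of level $n_{b_l}$ is determined by $s$.

**Axioms (A6)$_K$** $(K\ge1)$. Let there be given $D\in\Delta_{\le K}\cup\{\emptyset\}$; sets $A_j\subseteq X_j\setminus\Omega^j_{\le K}$ with $|A_j|\le K$ for $j\le d$; $F\subseteq B$ with $|F|\le K$; and $\Sigma\subseteq P:=\prod_j(\Omega^j_{\le K}\cup A_j)$. Assume that $\Sigma$ is admissible: for all $j$, $k\le K$ and $\bar a\in\prod_{j'\ne j}(\Omega^{j'}_{\le K}\cup A_{j'})$, at most $k$ elements $c\in\Omega^j_k$ are such that "$(c,\bar a)\in\Sigma$" differs in truth value from $\delta_D(c,\bar a)$. Then there is $b\in B\setminus F$ with $E(\bar x,b)\Leftrightarrow\bar x\in\Sigma$ for all $\bar x\in P$, and with $V_D(b)$ if $D\ne\emptyset$, respectively $\neg V_{D'}(b)$ for all $D'\in\Delta_{\le K}$ if $D=\emptyset$.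

Admissibility is a quantifier-free condition on the parameters: only the $V_D$ with $D\in\Delta_{\le K}$ and the $U_u$ with $|u|\le K$ occur. So (A5) and (A6) are first-order schemes. For $d=1$ an empty product is a single point (the empty tuple), and admissibility in (A5) is vacuous. Let $T=T_d=T_0\cup(\mathrm{A5})\cup(\mathrm{A6})$, a theory in a countable language.

Why does (A4) tolerate $k$ deviations instead of none? The axioms at stage $K$ cannot say that an element of $A_j$ is nonstandard; it may be a constant of level above $K$. With tolerance $0$ and $d=1$, take $D=\emptyset$ in (A6)$_K$ and prescribe $E(c_s,b)$ for one constant with $|s|=K+1$. Then $\delta_b(c_s)$ would have to be true, so $n_b\leq K+1$; as $b$ is in no $V_{D'}$ with $D'\in\Delta_{\le K}$, this forces $n_b=K+1$. Choices at higher levels would get entangled. With tolerance $k$ at level $k$ the at most $K$ elements of $A_j$ are always harmless, as the next proof shows.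

## 7. Consistency and quantifier elimination

**Lemma 7.1.** $T$ is consistent.

*Proof.* **Step 1: to have a model of $T_0$ to start from.** Let $X_i$ consist of the constants only, $B=\{b\}$ with $D_b=\emptyset$, and $E=\emptyset$. Then (A1)–(A3) are clear, and (A4) holds without any deviation.

**Step 2: to satisfy one instance of (A5) by adding one element.** Let $\mathfrak A\models T_0$ and let an instance of (A5)$_{i,K}$ with admissible $\Sigma$ be given. Add a new nonstandard $x\in X_i$ with some branch extending $s$. Let $E(x,\bar a,b)$ be as prescribed by $\Sigma$ on $P\times\{b_1,\ldots,b_q\}$, and put $E(x,\bar a,b)\Leftrightarrow\delta_b(x,\bar a)$ everywhere else. Axioms (A1)–(A3) hold. Since $X_i$ occurs in exactly one position of $E$, the new instances of (A4) are those which count $c\in\Omega^j_k$ for some $j\ne i$ and have $x$ in position $i$. Fix such an instance, with parameter $b$ and remaining coordinates $\bar a$. Deviations occur only at prescribed tuples, so we may assume $b=b_l$ and $\bar a\in\prod_{j'\ne i,j}(\Omega^{j'}_{\le K}\cup A_{j'})$. If $k\le K$, admissibility gives at most $k$ deviations. If $k>K$, a deviating $c\in\Omega^j_k$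 is not in $\Omega^j_{\le K}$, so it lies in $A_j$; there are at most $K<k$ of these. Thus the extension is a model of $T_0$, and $x\notin F\cup\Omega^i_{\le K}$ is a witness.

**Step 3: the same for (A6).** Add a new $b$ with $D_b=D$, let $E(\cdot,b)$ be given by $\Sigma$ on $P$ and by $\delta_D$ elsewhere. The new instances of (A4) are those with this $b$. For counting position $j$ and coordinates $\bar a$, deviations occur only at tuples of $P$. At level $k\le K$ there are at most $k$ by admissibility; at level $k>K$ the deviating constants lie in $A_j$, so there are at most $K<k$.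

**Step 4: to satisfy all instances.** $T_0$ is universal, so unions of chains of models of $T_0$ are models of $T_0$. The hypotheses of an instance and the property of being a witness are quantifier-free, so they persist in extensions. Starting from the model of Step 1, treat by a transfinite chain all instances with parameters in the given model; repeat this $\omega$ times and take the union. An instance in the union has finitely many parameters, so they lie in the model of some stage, where its hypotheses already hold and it was then given a witness. So the union is a model of $T$. $\square$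

**Proposition 7.2.** $T$ is complete and has quantifier elimination.

*Proof.* We use the standard back-and-forth criterion. Suppose that between any two $\aleph_0$-saturated models of $T$ every finite partial map preserving quantifier-free types can be extended to any one further element on either side. Then such maps are elementary, so $T$ has quantifier elimination. If moreover the empty map is among them, $T$ is complete. The empty map is: $T_0$ decides all atomic sentences, because there is no constant of sort $B$ and so no atomic sentence involves $E$ or $V_D$.

Let $\mathfrak M,\mathfrak N$ be $\aleph_0$-saturated models, $f:A\to A'$ a finite partial map preserving quantifier-free types, and $e\in\mathfrak M$ a new element. The other direction is symmetric. If $e$ is a constant, extend by $e\mapsto e$. So let $e$ not be a constant, and extend $f$ to all constants by the identity. Let $A_j$ be the set of nonstandard elements of $A$ of sort $X_j$, and $b_1,\ldots,b_q$ the elements of $A$ of sort $B$. The map $f$ sends nonstandard elements to nonstandard elements and preserves each $D_{b_l}$.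

**Case 1: $e\in X_i$.** Then $e$ is nonstandard with a branch $t$. Its quantifier-free type over $A$ and the constants is determined by $t$, by $e$ being different from all constants and all elements of $A_i$, and by the truth values of $E(e,\bar a,b_l)$. By saturation of $\mathfrak N$ over the finite set $A'$, it suffices to find for every large $K$ (larger than $|A|$) an element $e'\in U_{t|K}(\mathfrak N)\setminus(f(A_i)\cup\Omega^i_{\le K})$ with
$$E(e',f(\bar a),f(b_l))\iff E(e,\bar a,b_l)\qquad\text{for all }\bar a\in\prod_{j\ne i}(\Omega^j_{\le K}\cup A_j),\ l\le q.$$
Let $\Sigma$ be the set of pairs $(\bar a,b_l)$ with $E(e,\bar a,b_l)$. It is admissible for $s=t|K$ in $\mathfrak M$: this is (A4) for the positions $j\ne i$ with $e$ in position $i$, since $e\in U_s$. Admissibility is a quantifier-free condition on $A$, so $f(\Sigma)$ is admissible in $\mathfrak N$. Apply (A5)$_{i,K}$ in $\mathfrak N$ with $F=f(A_i)$.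

**Case 2: $e\in B$.** Let $D=D_e$. The quantifier-free type of $e$ over $A$ and the constants is determined by $D$, by $e\ne b_l$, and by the truth values of $E(\bar x,e)$. Let $K>|A|$, and $K\ge n_e$ if $D\ne\emptyset$. The set $\Sigma=\{\bar x\in\prod_j(\Omega^j_{\le K}\cup A_j):E(\bar x,e)\}$ is admissible for $D$ by (A4), and so is $f(\Sigma)$ in $\mathfrak N$. Apply (A6)$_K$ in $\mathfrak N$ with $F=\{f(b_1),\ldots,f(b_q)\}$. The elements obtained for all large $K$ show that the type to be realized is finitely satisfiable in $\mathfrak N$; by saturation it is realized. $\square$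

**Lemma 7.3.** Every $V_D$ with $D\in\Delta$ is nonempty in every model of $T$.

*Proof.* Let $D\in\Delta_K$. Apply (A6)$_K$ with $A_j=F=\emptyset$ and $\Sigma=\{\bar x\in P:\delta_D(\bar x)\}$, which has no deviations at all. $\square$

## 8. The measures $\mu_i$ as limits of averages over constants

Work in $\mathcal U\models T$ and fix $i\le d$. For an $L(\mathcal U)$-formula $\varphi(x,c)$ with $x$ of sort $X_i$ put
$$Av_k(\varphi(x,c))=2^{-k}\,|\{a\in\Omega^i_k:\ \models\varphi(a,c)\}| .$$

By quantifier elimination let $\varphi(x,z)$ be equivalent to a fixed Boolean combination of atomic formulas $\alpha_1,\ldots,\alpha_r$. Given $c$, attach to each $\alpha=\alpha_l$ a clopen set $A_\alpha\subseteq2^\omega$: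

- (a) for $x=\tau$, with $\tau$ a variable of $z$ or a constant, $A_\alpha=\emptyset$; for $x=x$, $A_\alpha=2^\omega$; for $\alpha$ without $x$, $A_\alpha$ is $2^\omega$ or $\emptyset$ according to whether $\alpha(c)$ is true;
- (b) for $U_s(x)$, $A_\alpha=[s]$;
- (c) for $E(x,\bar a,b)$, with $\bar a,b$ taken from $c$ and the constants, $A_\alpha=\{t:\text{there is }\bar s\in D_b\text{ with }s_i\prec t\text{ and }a_j\in U_{s_j}\text{ for all }j\ne i\}$.

These are all cases, since $E$ has exactly one position of sort $X_i$. Let $A_{\varphi,c}$ be the corresponding Boolean combination of the $A_{\alpha_l}$.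

Example, $d=2$, $i=1$: if $D_b=\{(00,01),(11,10)\}$ and $a_2\in U_{01}$, the set attached to $E(x,a_2,b)$ is $[00]$, of measure $\frac14$; if $a_2\in U_{00}$ it is empty.

**Lemma 8.1.** Let $k\ge1$ be at least the length of every $s$ occurring in atomic formulas (b) of $\varphi$. Then $|Av_k(\varphi(x,c))-\mathrm{Leb}(A_{\varphi,c})|\le2rk2^{-k}$ for all $c$.

*Proof.* **Step 1: to reduce to atomic formulas.** For a formula $\psi$ put $f^\psi_k(t)=\mathbf 1[\models\psi(c_{t|k},c)]$. Each constant of $\Omega^i_k$ equals $c_{t|k}$ for a set of $t$ of measure $2^{-k}$, so $Av_k(\psi)=\int f^\psi_k\,d\mathrm{Leb}$. Wherever $f^{\alpha_l}_k=\mathbf 1_{A_{\alpha_l}}$ for all $l$, also $f^\varphi_k=\mathbf 1_{A_{\varphi,c}}$. So it suffices to show $\mathrm{Leb}\{f^\alpha_k\ne\mathbf 1_{A_\alpha}\}\le2k2^{-k}$ for each of the $r$ atomic formulas.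

**Step 2: to treat the cases.** In case (a) the measure is at most $2^{-k}$: for $x=\tau$, at most one constant of level $k$ equals $\tau$; otherwise there is no error. In case (b) the measure is $0$, since for $|s|\le k$ we have $c_{t|k}\in U_s$ iff $s\sqsubseteq t|k$ iff $s\prec t$.

Case (c) with $D_b=\emptyset$ or $n_b\le k$: for $|s_i|=n_b\le k$ we have $c_{t|k}\in U_{s_i}$ iff $s_i\prec t$, so $\mathbf 1_{A_\alpha}(t)=\mathbf 1[\delta_b(c_{t|k},\bar a)]$. By (A4) at most $k$ of the $2^k$ constants deviate, so the measure is at most $k2^{-k}$.

Case (c) with $n=n_b>k$: $\delta_b(\cdot,\bar a)$ fails on $\Omega^i_k$, so $\mathrm{Leb}\{f_k^\alpha=1\}\le k2^{-k}$ by (A4). Also $\mathrm{Leb}(A_\alpha)\le|D_b|2^{-n}\le n2^{-n}\le k2^{-k}$. Together the measure is at most $2k2^{-k}$. $\square$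

Hence
$$\mu_i(\varphi(x,c)):=\lim_kAv_k(\varphi(x,c))=\mathrm{Leb}(A_{\varphi,c})\tag{3}$$
exists. It is finitely additive as a limit of finitely additive averages, so it is a global Keisler measure, and for each $\varphi(x,z)$ the convergence is uniform in $c$.

**Corollary 8.2.** Item 1 of Theorem 5.1 holds.

*Proof.* The elements of $\Omega^i_k$ are constants, so they are in $\mathrm{dcl}(\emptyset)$, and uniform convergence is the approximation statement. The value $Av_k(\varphi(x,c))$ depends only on which of the finitely many formulas $\varphi(a,z)$, $a\in\Omega^i_k$, hold of $c$. So it is a locally constant function of $\mathrm{tp}(c/\emptyset)$. A uniform limit of such functions is continuous on $S_z(\emptyset)$; preimages of closed sets are closed, so $\mu_i$ is definable over $\emptyset$, hence over every $M$. If $\mu_i(\varphi(x,c))>0$, then $Av_k(\varphi(x,c))>0$ for some $k$, and $\varphi(x,c)$ is realized in $\Omega_k^i\subseteq M$. $\square$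

## 9. The products live on branches

Let $\emptyset\ne I\subseteq[d]$ and let $\mu_I$ be a Morley product of the $\mu_i$, $i\in I$, taken for the moment in some order and bracketing. All partial products are $dfs$ by the quoted fact, in particular definable, so everything is defined. For $\emptyset\ne J\subseteq I$, $\bar a\in\prod_{j\notin J}X_j$ and $b\in B$, the expression $\delta_b(x_J,\bar a)$ is an $L(\mathcal U)$-formula, since $D_b$ is a fixed finite set.

**Lemma 9.1.**

- (a) $\mu_I(\bigwedge_{i\in I}U_{s_i}(x_i))=\prod_{i\in I}2^{-|s_i|}$.
- (b) $\mu_I(x_i=a)=0$ for $i\in I$ and $a\in X_i(\mathcal U)$.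
- (c) $\mu_I\big(E(x_J,\bar a,b)\,\triangle\,\delta_b(x_J,\bar a)\big)=0$ for all $\emptyset\ne J\subseteq I$, $\bar a$, $b$.

*Proof.* For $|I|=1$ use (3). The sets attached to $U_s(x)$ and $x=a$ are $[s]$ and $\emptyset$; and the sets attached to $E(x_i,\bar a,b)$ and to $\delta_b(x_i,\bar a)$ are the same, so the set attached to their symmetric difference is empty.

For $|I|>1$ write $\mu_I=\nu\otimes\lambda$ with $\nu,\lambda$ products over nonempty sets $I',I''$ partitioning $I$, and assume the lemma for $\nu,\lambda$. In (a) the fiber function of the formula is $\prod_{i\in I'}2^{-|s_i|}$ times the indicator of $\bigwedge_{i\in I''}U_{s_i}(x_i)$; integrate. In (b) and (c), if the formula involves a variable from $x_{I'}$, then at every realization of the variables $x_{I''}$ the fiber function is the $\nu$-measure of a formula of the same kind, now with fewer free variables and more parameters; for (c) the role of $J$ is played by $J\cap I'\ne\emptyset$. So the fiber function is identically $0$. If no variable from $x_{I'}$ is involved, the measure equals the $\lambda$-measure, which is $0$. $\square$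

**Step 1: to restrict to a closed set of measure one.** Let $Z\subseteq S_{x_I}(\mathcal U)$ be the union of all clopen sets $[x_i=a]$ and $[E(x_J,\bar a,b)\triangle\delta_b(x_J,\bar a)]$. A compact subset of the open set $Z$ is covered by finitely many of these null sets, so $\mu_I(Z)=0$ by inner regularity. Put $Y_I=S_{x_I}(\mathcal U)\setminus Z$, a closed set of measure $1$. It does not depend on the order or bracketing of the product.

**Step 2: to read off branches.** If $r\in Y_I$, each $x_i$ differs from all constants, so by (A2) $r$ determines branches $\tau(r)=(t_i)_{i\in I}\in(2^\omega)^I$ with $U_s(x_i)\in r$ iff $s\prec t_i$. The map $\tau:Y_I\to(2^\omega)^I$ is continuous. By Lemma 9.1(a) the image measure $\tau_*\mu_I$ agrees with $\mathrm{Leb}^I$ on boxes of cylinders. These, with the empty set, are closed under intersection and generate the Borel sets, so $\tau_*\mu_I=\mathrm{Leb}^I$. By the definition of $Y_I$, for $r\in Y_I$ with $\tau(r)=\bar t$,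
$$E(x_J,\bar a,b)\in r\iff\text{there is }\bar s\in D_b\text{ with }s_i\prec t_i\ (i\in J)\text{ and }a_j\in U_{s_j}\ (j\notin J).\tag{4}$$

**Step 3: to compute all measures.** Distinct variables $x_i$ have distinct sorts, so no atomic formula $x_i=x_{i'}$ with $i\ne i'$ exists. By quantifier elimination and (4), for every $\varphi(x_I,c)$ there is a clopen set $A_{\varphi,c}\subseteq(2^\omega)^I$ with
$$[\varphi(x_I,c)]\cap Y_I=\tau^{-1}(A_{\varphi,c}),\qquad\mu_I(\varphi(x_I,c))=\mathrm{Leb}^I(A_{\varphi,c}).\tag{5}$$
It is the Boolean combination of the sets attached to the atomic subformulas as in Section 8, with (4) used for $E$. The right-hand side of the second equation does not mention the order or bracketing of the factors. So $\mu_I$ depends only on $I$, and the $\mu_i$ commute. Also $\mu_I$ is $dfs$, as already said.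

## 10. Every proper subproduct is dependent

Let $\emptyset\ne I\subsetneq[d]$ and fix $\varphi(x_I,z)$, equivalent to a fixed Boolean combination of $r$ atomic formulas.

**Step 1: to see that slices are single boxes.** For each $c$, $A_{\varphi,c}$ is a fixed Boolean combination of $r$ sets. Each of them is $\emptyset$, the whole space, one of finitely many fixed sets $\{\bar t:s\prec t_i\}$, or a set $R$ given by the right-hand side of (4) with some $\emptyset\ne J\subseteq I$. In the last case $J\ne[d]$, so there is some $j\notin J$. The element $a_j$ lies in at most one $U_s$ with $|s|=n_b$, so $s_j$ is determined. Distinct tuples of $D_b$ differ in every coordinate, hence at most one $\bar s\in D_b$ contributes to $R$. So $R=\emptyset$ or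
$$R=\{\bar t:s_i\prec t_i\text{ for all }i\in J\},\qquad|s_i|=n_b;$$
in the latter case call $n_b$ the level of $R$.

**Step 2: to cut off high levels, as in Lemma 1.1.** Fix $N\ge1$. Replace by $\emptyset$ every such $R$ of level greater than $N$, and let $A'_c$ be the resulting Boolean combination. There are only finitely many boxes $R$ of level at most $N$, so $A'_c$ ranges over a finite family $\mathcal A_N$ of clopen sets as $c$ varies. A removed $R$ is contained in a set $\{\bar t:t_i|N=u\}$ with $i\in J$ and $u=s_i|N$. Hence $A_{\varphi,c}\triangle A'_c\subseteq W_c$, where $W_c$ is a union of at most $r$ sets $\{\bar t:t_i|N=u\}$ $(i\in I,\ |u|=N)$. The sets $W_c$ range over a finite family $\mathcal W_N$, and $\mathrm{Leb}^I(W_c)\le r2^{-N}$.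

**Step 3: to bound the error uniformly in $c$.** For $(p_1,\ldots,p_n)\in Y_I^n$ let $\mathrm{emp}$ be the empirical measure of $\tau(p_1),\ldots,\tau(p_n)$. By (5), for all $c$,
$$\Big|\mu_I(\varphi(x_I,c))-\frac1n\sum_l\mathbf 1[\varphi(x_I,c)\in p_l]\Big|=|\mathrm{Leb}^I(A_{\varphi,c})-\mathrm{emp}(A_{\varphi,c})|$$
$$\le|\mathrm{Leb}^I(A'_c)-\mathrm{emp}(A'_c)|+\mathrm{Leb}^I(W_c)+\mathrm{emp}(W_c)$$
$$\le\max_{A\in\mathcal A_N}|\mathrm{emp}(A)-\mathrm{Leb}^I(A)|+\max_{W\in\mathcal W_N}|\mathrm{emp}(W)-\mathrm{Leb}^I(W)|+2r2^{-N}.$$

**Step 4: to conclude.** Given $\epsilon>0$, choose $N$ with $2r2^{-N}\le\epsilon/3$. Under $\mu_I^n$ the points $\tau(p_l)$ are independent with law $\mathrm{Leb}^I$. By the weak law of large numbers for the finitely many sets in $\mathcal A_N\cup\mathcal W_N$, the measurable set of samples in $Y_I^n$ for which both maxima are at most $\epsilon/3$ has measure tending to $1$. All its members are $\epsilon$-good. So $\mu_I$ is dependent, and item 2 of Theorem 5.1 is proved. $\square$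

The assumption $I\ne[d]$ was used once, to find the coordinate $j\notin J$ which makes $\bar s$ unique.

## 11. The full product swallows its samples

Let $\mu=\mu_{[d]}$, $Y=Y_{[d]}$, let the formula be $E(x_1,\ldots,x_d,y)$, and fix $m\ge1$.

**Step 1: to describe the generic samples.** Let $G\subseteq Y^m$ be the set of $(p_1,\ldots,p_m)$ such that, with $\tau(p_l)=(t_1^l,\ldots,t_d^l)$, the branches $t_i^1,\ldots,t_i^m$ are pairwise distinct for each $i\le d$. It is the preimage under $\tau^m$ of an open subset of $((2^\omega)^d)^m$, that is, of a countable union of boxes of clopen sets; so $G$ is measurable for the product $\sigma$-algebra. Since $\mathrm{Leb}$ has no atoms, $t_i^l=t_i^{l'}$ has probability $0$ for $l\ne l'$, and $\mu^m(G)=1$.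

**Step 2: to find bad parameters.** Let $(p_1,\ldots,p_m)\in G$. For all sufficiently large $n\ge m$ the strings $t_i^1|n,\ldots,t_i^m|n$ are pairwise distinct for each $i$. So $D:=\{(t_1^l|n,\ldots,t_d^l|n):l\le m\}$ has $m\le n$ elements, any two of which differ in every coordinate; that is, $D\in\Delta_n$. Choose $b\in V_D(\mathcal U)$ by Lemma 7.3. By (4) with $J=[d]$, $E(\bar x,b)\in p_l$ for all $l\le m$. By (5), $\mu(E(\bar x,b))$ is the measure of a disjoint union of $m$ boxes, $m2^{-nd}$. Letting $n\to\infty$,
$$\sup_{b\in\mathcal U}\Big|\mu(E(\bar x,b))-\frac1m\sum_{l\le m}\mathbf 1[E(\bar x,b)\in p_l]\Big|=1\qquad\text{for all }(p_1,\ldots,p_m)\in G.$$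

**Step 3: to conclude.** For every $\epsilon<1$ the set of $\epsilon$-good samples is contained in the $\mu^m$-null complement of $G$, so its outer measure is $0$, for every $m$. This proves item 3, and with it Theorem 5.1 and Corollary 5.2. $\square$

## 12. Passing to a one-sorted theory

If one prefers a single sort, replace the sorts of $T_d$ by unary predicates partitioning one universe, all relations being false off their sorts. After a sort has been assigned to each free variable, every one-sorted formula $\varphi$ is equivalent to a many-sorted one: make ill-sorted atomic formulas false and split each quantifier into the finitely many cases of the sort of its variable. Hence the one-sorted theory is complete, its models correspond to the models of $T_d$, and each formula $\varphi(x,z)$ with $x$ in given sorts amounts to finitely many many-sorted formulas $\varphi_\sigma(x,z)$, one for each assignment $\sigma$ of sorts to $z$.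

Regard $\mu_i$ as concentrated on the predicate $X_i$. For closed $C$, the set of $c$ with $\mu_i(\varphi(x,c))\in C$ is the finite union over $\sigma$ of the sets of $c$ of sort $\sigma$ with $\mu_i(\varphi_\sigma(x,c))\in C$, so definability carries over. Finite satisfiability is immediate. In a Morley product only the clopen piece of the type space given by the right sorts has positive measure, so the products are the same. For dependence, intersect the finitely many measurable sets of measure tending to $1$ that Section 10 gives for the formulas $\varphi_\sigma$. For non-dependence use $E$ again: for parameters outside $B$ it is false and contributes no error.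

## 13. Mixtures: one measure whose square fails, and the atomic case

The answers are complete. Two complements show that a single measure can play both roles, and that atoms cannot produce such examples. Both rest on the following lemma.

**Lemma 13.1.** If $\nu_1,\nu_2,\ldots$ are dependent, $c_i\ge0$ and $\sum c_i=1$, then $\nu=\sum c_i\nu_i$ is dependent.

*Proof.* Drop the indices with $c_i=0$.

**Step 1: to split samples according to their sources.** For a word $w=w_1\cdots w_n$ in the indices let $c_w=\prod_lc_{w_l}$, $\nu_w=\prod_l\nu_{w_l}$ and $N_i=|\{l:w_l=i\}|$. Then $\nu^n=\sum_wc_w\nu_w$. If $H\supseteq G$ is measurable, $\nu^n(H)=\sum_wc_w\nu_w(H)\ge\sum_wc_w\nu_w^*(G)$, so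
$$(\nu^n)^*(G)\ge\sum_wc_w\nu_w^*(G)\qquad\text{for every }G.\tag{6}$$
Also $(m_1\times m_2)^*(G_1\times G_2)\ge m_1^*(G_1)\,m_2^*(G_2)$ for probability measures $m_1,m_2$: if $H\supseteq G_1\times G_2$ is measurable, the measurable set $\{x:m_2(H_x)\ge m_2^*(G_2)\}$ contains $G_1$, and Fubini's theorem gives the bound.

**Step 2: to show that typical words give good samples.** Fix $\varphi$ and $\epsilon'\in(0,1)$. Choose $k$ with $\sum_{i>k}c_i<\epsilon'$, and $0<\epsilon''\le\epsilon'/k$ with $\epsilon''<\frac12\min_{i\le k}c_i$. Call $w$ typical if $|N_i/n-c_i|\le\epsilon''$ for all $i\le k$. Then $\sum_{i>k}N_i/n\le\sum_{i>k}c_i+k\epsilon''\le2\epsilon'$. If for each $i\le k$ the subsample $(p_l)_{w_l=i}$ is $\epsilon'$-good for $(\nu_i,\varphi)$, then the error of $(p_1,\ldots,p_n)$ for $(\nu,\varphi)$ is at most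
$$\sum_{i\le k}\Big(\Big|c_i-\frac{N_i}n\Big|+\frac{N_i}n\epsilon'\Big)+\sum_{i>k}\Big(c_i+\frac{N_i}n\Big)\le\epsilon'+\epsilon'+\epsilon'+2\epsilon'=5\epsilon'.$$

**Step 3: to conclude.** For typical $w$ the set of $5\epsilon'$-good samples has $\nu_w$-outer measure at least $\prod_{i\le k}(\nu_i^{N_i})^*(\epsilon'\text{-good})$ by Step 1. Typical words have $N_i\ge c_in/2\to\infty$ for $i\le k$, so this product tends to $1$ uniformly over typical words. The total weight of typical words tends to $1$ by the weak law of large numbers. Now use (6). $\square$

**Corollary 13.2.** There is a single $ddfs$ measure $\mu$ with $\mu\otimes\mu$ not dependent.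

*Proof.* Take the one-sorted version for $d=2$ and $\mu=\frac12(\mu_1+\mu_2)$. It is $dfs$: the values are averages of two continuous functions of the parameter, and a formula of positive $\mu$-measure has positive measure for $\mu_1$ or $\mu_2$. It is dependent by Lemma 13.1. Let $\kappa=\mu_x\otimes\mu_{x'}=\frac14\sum_{i,j}\mu_i\otimes\mu_j$. The clopen set $W=[X_1(x)\wedge X_2(x')]$ has $\kappa(W)=\frac14$, and the conditional measure of $\kappa$ on $W$ is $\mu_1\otimes\mu_2$.

For a sample of $n$ types let $N$ be the number lying in $W$. For each fixed set of indices, the types at these indices, conditioned on being exactly those in $W$, are independent with law $\mu_1\otimes\mu_2$. So, as in Section 11, almost surely the following holds if $N\ge1$: for all large $n'$ there is $b$ such that $E(x,x',b)$ is in all these $N$ types and $\kappa(E(x,x',b))=\frac14N4^{-n'}$. The other types of the sample do not contain $E(x,x',b)$, because $E$ is false off $X_1\times X_2\times B$. Hence almost surely the supremum in (1) is at least $N/n$. Since $N/n\to\frac14$ in probability, for $\epsilon<\frac14$ the $\epsilon$-good samples lie in measurable sets of measure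 tending to $0$. $\square$

**Theorem 13.3.** In any theory:

(A) if $\mu$ is $dfs$ over $M$ and $\mu(\{p\})>0$ for a global type $p$, then $p$ is $dfs$ over $M$;

(B) if $\mu$ is $dfs$ and purely atomic ($\mu=\sum_ic_ip_i$, a countable sum of types) and $\lambda$ is $ddfs$, then $\mu\otimes\lambda=\lambda\otimes\mu$ and this measure is $ddfs$.

*Proof of (A).* Let $\kappa=\mu(\{p\})$. Every formula in $p$ has measure at least $\kappa>0$, so it is realized in $M$; thus $p$ is finitely satisfiable in $M$, and therefore $M$-invariant: if $b\equiv_Mb'$, the formula $\varphi(x,b)\triangle\varphi(x,b')$ is not realized in $M$ and so is not in $p$. By regularity choose $\psi(x,e)\in p$ with $\mu(\psi(x,e))<\frac32\kappa$. If $\varphi(x,b)\in p$, then $\mu(\varphi(x,b)\wedge\psi(x,e))\ge\kappa$. If not, then $\mu(\neg\varphi(x,b)\wedge\psi(x,e))\ge\kappa$, so $\mu(\varphi(x,b)\wedge\psi(x,e))<\kappa/2$. Hence $\{b:\varphi(x,b)\in p\}=\{b:\mu(\varphi(x,b)\wedge\psi(x,e))\ge\kappa\}$, with complement $\{b:\mu(\varphi(x,b)\wedge\psi(x,e))\le\kappa/2\}$. Both are type-definable over $Me$, so the set is definable by compactness. It is invariant under $\mathrm{Aut}(\mathcal U/M)$,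 hence definable over $M$.

*Proof of (B).* Fix $M$ over which both measures are $dfs$. By (A) each $p_i$ with $c_i>0$ is $dfs$ over $M$. By Proposition 3.1, $p_i\otimes\lambda=\lambda\otimes p_i$ is dependent. Fiber functions of $\mu$ are the sums $\sum c_if_i$ of those of the $p_i$, and $\mu|_N=\sum c_ip_i|_N$, so by linearity $\mu\otimes\lambda=\sum c_i\,p_i\otimes\lambda=\lambda\otimes\mu$. It is $dfs$ by the quoted fact and dependent by Lemma 13.1. $\square$

So in any counterexample to (i) neither factor is purely atomic. In Theorem 5.1 every factor $\mu_i$ is atomless: it is concentrated on $Y_{\{i\}}$, where $\tau$ pushes it forward to $\mathrm{Leb}$, so an atom would give a point of positive $\mathrm{Leb}$-measure.
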